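\title{Real parts of quasinilpotent operators in finite von Neumann algebras}

\begin{abstract}
A self-adjoint matrix $B$ of trace zero equals $T+T^*$ for some nilpotent matrix $T$. We show that $T$ can be chosen with $\|T^k\|\le(136\|B\|/k)^k$ for all $k\ge1$, a bound that does not depend on the size of $B$. It follows that in a finite type I von Neumann algebra every self-adjoint $a$ with center-valued trace zero equals $z+z^*$ for a quasinilpotent $z$, which answers a question from a paper of Dykema, Fang and Skripka. We also show that in any finite von Neumann algebra a self-adjoint $a$ has this form if and only if its center-valued trace is zero, and that the decay $\|z^k\|^{1/k}=O(1/k)$ is of the best possible order.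
\end{abstract}

\section{The question and the results}\label{sec:intro}

A nilpotent matrix $T$ has trace zero, so $T+T^*$ is a self-adjoint matrix of trace zero. Conversely, let $B=B^*\in M_n(\mathbb C)$ have trace zero. Then $0$ lies in the convex hull of the eigenvalues of $B$, so some unit vector $w$ has $\langle Bw,w\rangle=0$; the compression of $B$ to $w^\perp$ again has trace zero, and induction gives an orthonormal basis in which $B$ has zero diagonal. In that basis $B=T+T^*$, where $T$ is the strictly upper triangular part of $B$. This paper is about the same statement for bounded families of matrices of unbounded size, that is, for finite von Neumann algebras of type I.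

Let $\mathcal M\subseteq B(H)$ be a von Neumann algebra with center $\mathcal Z(\mathcal M)$. It is \emph{finite} if $v^*v=1$ implies $vv^*=1$ for $v\in\mathcal M$. A projection $p\in\mathcal M$ is \emph{abelian} if $p\mathcal Mp$ is commutative. The algebra is of \emph{type I} if every nonzero central projection dominates a nonzero abelian projection, and of \emph{type II$_1$} if it is finite and has no nonzero abelian projection. Two structure theorems will be used. Every finite von Neumann algebra is the direct sum of a finite type I algebra and a type II$_1$ algebra (either may be zero), and every finite type I algebra is isomorphic to an $\ell^\infty$-direct sum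
\begin{equation}\label{eq:typeI}
\mathcal M\cong\bigoplus_{n\ge1}M_n(A_n),
\end{equation}
where the $A_n$ are abelian von Neumann algebras, some possibly zero. One may picture an element of $M_n(A_n)$ as a bounded measurable field of $n\times n$ matrices.

A finite von Neumann algebra has a \emph{center-valued trace}: the unique positive linear map $\tau:\mathcal M\to\mathcal Z(\mathcal M)$ with $\tau(xy)=\tau(yx)$ for $x,y\in\mathcal M$ and $\tau(c)=c$ for $c\in\mathcal Z(\mathcal M)$. On $\bigoplus_nM_n(\mathbb C)$ it sends $\bigoplus_nB_n$ to $\bigoplus_n\frac1n\operatorname{tr}(B_n)1$. An element $z$ of a Banach algebra is \emph{quasinilpotent} if its spectrum is $\{0\}$, equivalently if $\|z^k\|^{1/k}\to0$; for a matrix this means nilpotent. The following question comes from Dykema, Fang and Skripka \cite{DFS}.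

\begin{quote}
\emph{If $\mathcal M$ is a finite type I von Neumann algebra and $a=a^*\in\mathcal M$ has $\tau(a)=0$, must there be a quasinilpotent $z\in\mathcal M$ with $a=z+z^*$?}
\end{quote}

For $\mathcal M=\bigoplus_nM_n(\mathbb C)$ and $a=\bigoplus_nB_n$ we must find $T_n$ with $T_n+T_n^*=B_n$, with $\sup_n\|T_n\|<\infty$, and with $\sup_n\|T_n^k\|^{1/k}\to0$ as $k\to\infty$. Taking the upper triangular part in an arbitrary basis with zero diagonal can violate either of the last two conditions. Below, $S_n$ is the $n\times n$ matrix with ones on the first superdiagonal and zeros elsewhere, and $v_n=n^{-1/2}(1,\dots,1)^t$.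

\begin{example}\label{ex:hilbert}
Let $B_n$ have zero diagonal and entries $i/(j-l)$ for $j\ne l$. The function $\theta-\pi$ on $(0,2\pi)$ has Fourier coefficients $i/m$ for $m\ne0$ and $0$ for $m=0$, so $B_n$ is a compression of multiplication by this function on $L^2(0,2\pi)$; hence $B_n=B_n^*$ and $\|B_n\|\le\pi$. The upper triangular part $T_n$ satisfies $|v_n^*T_nv_n|=\frac1n\sum_{m=1}^{n-1}\frac{n-m}m\ge\log n-1$, so the $T_n$ are unbounded.
\end{example}

\begin{example}\label{ex:jordan}
Let $B_n=S_n+S_n^*$. The upper triangular part is $S_n$, and $\|S_n^k\|=1$ for $k<n$. So $\bigoplus_nS_n$ is bounded, but its spectral radius is $1$.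
\end{example}

\begin{example}\label{ex:rankone}
Let $B_n=v_nv_n^*-\frac1n$, which has zero diagonal and all other entries $\frac1n$. The upper triangular part is $T_n=\frac1n(S_n+\dots+S_n^{n-1})$. In the expansion of $T_n^k$ only the terms $n^{-k}S_n^{m_1+\dots+m_k}$ with $m_i\ge1$ and $m_1+\dots+m_k\le n-1$ survive, and there are $\binom{n-1}k$ of them. So $\|T_n^k\|\le\binom{n-1}kn^{-k}\le1/k!$, and $\bigoplus_nT_n$ is quasinilpotent.
\end{example}

The first two examples show that the basis must be chosen with care. The third suggests what a good choice might achieve: $\|T^k\|^{1/k}$ of order $1/k$, uniformly in $n$. This is always possible.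

\begin{theorem}\label{thm:matrix}
Let $B=B^*\in M_n(\mathbb C)$ with $\operatorname{tr}B=0$. There is a nilpotent $T\in M_n(\mathbb C)$ with $T+T^*=B$ and
\[
\|(1-\lambda T)^{-1}\|\le e^{50\|B\||\lambda|}\quad(\lambda\in\mathbb C),\qquad \|T^k\|\le\Big(\frac{136\|B\|}{k}\Big)^k\quad(k\ge1).
\]
\end{theorem}

A measurable choice of $T$ as a function of $B$ then answers the question.

\begin{theorem}\label{thm:typeI}
Let $\mathcal M$ be a finite type I von Neumann algebra and $a=a^*\in\mathcal M$ with $\tau(a)=0$. There is $z\in\mathcal M$ with $a=z+z^*$ and $\|z^k\|\le(136\|a\|/k)^k$ for all $k\ge1$. In particular $z$ is quasinilpotent.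
\end{theorem}

The method also works in type II$_1$ algebras, and the condition $\tau(a)=0$ is necessary.

\begin{theorem}\label{thm:finite}
Let $\mathcal M$ be any finite von Neumann algebra and $a=a^*\in\mathcal M$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\tau(a)=0$;
\item[(ii)] $a=z+z^*$ for some quasinilpotent $z\in\mathcal M$;
\item[(iii)] $a=z+z^*$ for some $z\in\mathcal M$ with $\|z^k\|\le(136\|a\|/k)^k$ for all $k\ge1$.
\end{enumerate}
\end{theorem}

Finally, for the matrices of Example~\ref{ex:rankone} no choice of $T_n$ does essentially better than the one made there.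

\begin{theorem}\label{thm:rate}
Let $\mathcal M=\bigoplus_{n\ge1}M_n(\mathbb C)$ ($\ell^\infty$-sum) and $a=\bigoplus_n(P_n-\frac1n1)$, where $P_n\in M_n(\mathbb C)$ is a rank-one projection. Then $\tau(a)=0$ and $\|a\|=1$, and every quasinilpotent $z\in\mathcal M$ with $z+z^*=a$ satisfies $\|z^k\|\ge\frac1{(k+1)!}$ for all $k\ge0$. So the decay $\|z^k\|^{1/k}=O(1/k)$ in Theorems~\ref{thm:typeI} and~\ref{thm:finite} cannot be improved in order, and $z$ cannot in general be chosen nilpotent.
\end{theorem}

Section~\ref{sec:halving} describes the construction and the estimate that drives it. Theorems~\ref{thm:matrix}, \ref{thm:typeI}, \ref{thm:finite} and~\ref{thm:rate} are proved in Sections~\ref{sec:matrices}, \ref{sec:typeI}, \ref{sec:finite} and~\ref{sec:rate}.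

\section{Halving the diagonal, and a resolvent estimate}\label{sec:halving}

\subsection*{The construction for a $4\times4$ matrix}
Let $W=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, so that $W=W^*=W^{-1}$. For $x,y$ in any unital complex algebra,
\begin{equation}\label{eq:rot}
W\begin{pmatrix}x&0\\0&y\end{pmatrix}W=\begin{pmatrix}\frac{x+y}2&\frac{x-y}2\\[2pt]\frac{x-y}2&\frac{x+y}2\end{pmatrix}.
\end{equation}
For $n=2$ this is the whole story: $\operatorname{diag}(d,-d)$ becomes $\begin{pmatrix}0&d\\d&0\end{pmatrix}$. Now take $n=4$ and $B=\operatorname{diag}(6,-4,2,-4)$. Apply \eqref{eq:rot} to the pairs $(6,-4)$ and $(2,-4)$, and list first the first vector of each pair, then the second. The matrix $B$ becomes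
\[
\begin{pmatrix}D'&F\\F&D'\end{pmatrix},\qquad D'=\operatorname{diag}(1,-1),\quad F=\operatorname{diag}(5,3).
\]
The two diagonal blocks are \emph{equal}, so each has trace zero, and one problem of half the size remains: if $T'+T'^*=D'$ with $T'$ nilpotent, then
\[
T=\begin{pmatrix}T'&F\\0&T'\end{pmatrix}
\]
is nilpotent and $T+T^*$ is the matrix above. Here $T'=W\begin{pmatrix}0&1\\0&0\end{pmatrix}W$, and since $WFW=\begin{pmatrix}4&1\\1&4\end{pmatrix}$, conjugation by $W\oplus W$ turns $T$ into
\[
\begin{pmatrix}0&1&4&1\\0&0&1&4\\0&0&0&1\\0&0&0&0\end{pmatrix}.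
\]

In this example the new diagonal $D'$ is much smaller than $B$. Suppose that every step of the recursion halves some measure $c$ of the size of the diagonal, and that $\|F\|\le c$. Then $\|T\|\le c+\frac c2+\frac c4+\cdots=2c$ whatever the number of steps, which avoids the failure in Example~\ref{ex:hilbert}. To avoid the failure in Example~\ref{ex:jordan} we must bound the powers of $T$. Powers of a block triangular matrix are long sums, but the resolvent is a short product:
\[
(1-\lambda T)^{-1}=\begin{pmatrix}R'&\lambda R'FR'\\0&R'\end{pmatrix},\qquad R'=(1-\lambda T')^{-1}.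
\]
If $\rho(y)$ bounds $\log\|(1-\lambda T)^{-1}\|$ when $c|\lambda|\le y$, this suggests the recursion $\rho(y)\le2\rho(y/2)+O(\log(1+y))$. Thus $\rho(y)/y$ grows by $O(\log(1+y)/y)$ when $y$ doubles, these increments are summable along $y=2^r$, and $\rho$ grows linearly. An exponential bound on the resolvent gives $\|T^k\|^{1/k}=O(1/k)$ by Cauchy's estimate. The rest of this section makes this precise, in a form that allows a third block row; it is needed when $n$ is odd.

\subsection*{Controlled operators}
Define $b_0=2$ and $b_r=b_{r-1}^2(1+2^{r-2})^2$ for $r\ge1$. All $b_r$ are at least $2$.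

\begin{definition}\label{def:controlled}
Let $c\ge0$. A bounded operator $T$ on a Hilbert space is \emph{$c$-controlled} if $\|T\|\le2c$ and if, for every integer $r\ge0$ and every $\lambda\in\mathbb C$ with $c|\lambda|\le2^{r-2}$, the operator $1-\lambda T$ is invertible and $\|(1-\lambda T)^{-1}\|\le b_r$.
\end{definition}

The condition for $r=0$ follows from $\|T\|\le2c$, because then $\|\lambda T\|\le\frac12$ and the Neumann series has norm at most $2$. The zero operator is $c$-controlled for every $c\ge0$; a $c$-controlled operator is $c'$-controlled for $c'\ge c$; and the property is preserved by unitary equivalence and by $*$-isomorphisms of von Neumann algebras, which are isometric and preserve inverses.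

\begin{lemma}\label{lem:bounds}
If $T$ is $c$-controlled, then $\|(1-\lambda T)^{-1}\|\le e^{20c|\lambda|}$ for all $\lambda\in\mathbb C$, and $\|T^k\|\le(20ec/k)^k$ for all $k\ge1$.
\end{lemma}

\begin{proof}
If $c=0$ then $T=0$. Let $c>0$. The recursion for $b_r$ reads
\[
2^{-r}\log b_r=2^{-(r-1)}\log b_{r-1}+2^{1-r}\log(1+2^{r-2}).
\]
The last term is $\log\frac32$ for $r=1$ and at most $(r-1)2^{-(r-1)}\log2$ for $r\ge2$, since then $1+2^{r-2}\le2^{r-1}$. As $\sum_{j\ge1}j2^{-j}=2$, we get $2^{-r}\log b_r\le\log2+\log\frac32+2\log2=\log12<\frac52$ for all $r$.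

Put $y=c|\lambda|$. If $y>\frac14$, choose $r\ge1$ with $2^{r-3}<y\le2^{r-2}$; then $2^r<8y$ and $\|(1-\lambda T)^{-1}\|\le b_r\le\exp(\frac52\cdot2^r)\le e^{20y}$. If $y\le\frac14$, then $\|\lambda T\|\le2y\le\frac12$, and the norm is at most $(1-2y)^{-1}\le1+4y\le e^{20y}$, because $(1-t)(1+2t)=1+t(1-2t)\ge1$ for $0\le t\le\frac12$.

Since $1-\lambda T$ is invertible for all $\lambda$, the spectral radius of $T$ is $0$, and $(1-\lambda T)^{-1}=\sum_k\lambda^kT^k$ with uniform convergence on bounded sets. Integrating term by term, $T^k=\frac1{2\pi i}\oint_{|\lambda|=R}\lambda^{-k-1}(1-\lambda T)^{-1}\,d\lambda$, so $\|T^k\|\le R^{-k}e^{20cR}$. Take $R=k/(20c)$.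
\end{proof}

\begin{lemma}[Doubling]\label{lem:doubling}
Let $H$ and $K$ be Hilbert spaces, where $K=0$ is allowed, let $T'\in B(H)$ be $\frac c2$-controlled, and let
\[
T=\begin{pmatrix}T'&X&Y\\0&T'&Z\\0&0&0\end{pmatrix}\in B(H\oplus H\oplus K),\qquad N=\begin{pmatrix}0&X&Y\\0&0&Z\\0&0&0\end{pmatrix}.
\]
If $\|N\|\le c$, then $T$ is $c$-controlled.
\end{lemma}

\begin{proof}
First, $\|T\|\le\|T'\|+\|N\|\le2c$, and this settles $r=0$. For invertible $A_1,A_2$ the factorization
\[
\begin{pmatrix}A_1&C\\0&A_2\end{pmatrix}=\begin{pmatrix}1&0\\0&A_2\end{pmatrix}\begin{pmatrix}1&C\\0&1\end{pmatrix}\begin{pmatrix}A_1&0\\0&1\end{pmatrix}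
\]
shows that the left side is invertible and
\begin{equation}\label{eq:block}
\Big\|\begin{pmatrix}A_1&C\\0&A_2\end{pmatrix}^{-1}\Big\|\le\max(1,\|A_1^{-1}\|)\,(1+\|C\|)\,\max(1,\|A_2^{-1}\|).
\end{equation}
Let $r\ge1$ and $c|\lambda|\le2^{r-2}$. Then $\frac c2|\lambda|\le2^{(r-1)-2}$, so $\|(1-\lambda T')^{-1}\|\le b_{r-1}$. The blocks $\lambda Z$ and $\lambda(X\ \,Y)$ are corners of $\lambda N$, so their norms are at most $c|\lambda|\le2^{r-2}$. By \eqref{eq:block}, the lower right block $\begin{pmatrix}1-\lambda T'&-\lambda Z\\0&1\end{pmatrix}$ of $1-\lambda T$ has an inverse of norm at most $b_{r-1}(1+2^{r-2})$. Applying \eqref{eq:block} again, with this block as $A_2$ and $A_1=1-\lambda T'$, gives $\|(1-\lambda T)^{-1}\|\le b_{r-1}^2(1+2^{r-2})^2=b_r$.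
\end{proof}

\section{Matrices: the oscillation of partial sums}\label{sec:matrices}

Two things remain to be arranged for matrices. We need a measure of the size of the diagonal that is halved at every step; this depends on the pairing, since $(1,1,-1,-1)$ paired in this order gives the new diagonal $(1,-1)$, of the same norm, while $(1,-1,1,-1)$ gives $(0,0)$. And we must treat odd $n$, where one eigenvalue has no partner. The following quantity does both.

For $d=(d_1,\dots,d_n)\in\mathbb R^n$ with $\sum_ld_l=0$, let $s_0=0$, $s_l=d_1+\dots+d_l$, and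
\[
\omega(d)=\max_{0\le l\le n}s_l-\min_{0\le l\le n}s_l .
\]
It has three properties.
\begin{enumerate}
\item[(a)] $|d_l|=|s_l-s_{l-1}|\le\omega(d)$.
\item[(b)] $\omega$ is invariant under cyclic shifts. Indeed $s_n=s_0$, so $s_l$ may be indexed by $l$ modulo $n$, and the vector $(d_{m+1},\dots,d_n,d_1,\dots,d_m)$ has partial sums $s_{m+l}-s_m$.
\item[(c)] Cut $d$ into consecutive blocks of any lengths, and let $d'_l$ be half the sum of the $l$th block. The partial sums of $d'$ are halves of partial sums of $d$, the last being $\frac12s_n=0$. So $\sum_ld'_l=0$ and $\omega(d')\le\frac12\omega(d)$.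
\end{enumerate}
For $d=(6,-4,2,-4)$ the partial sums are $0,6,2,4,0$, so $\omega(d)=6$, and $\omega(d')=\omega(1,-1)=1$. By (c), once the eigenvalues are listed, pairing neighbors halves $\omega$ at every later step, and a block of three does no harm. The order has to be chosen only once, to make $\omega$ comparable with the norm.

\begin{lemma}\label{lem:order}
Real numbers $d_1,\dots,d_n$ with sum $0$ can be ordered so that $\omega(d)\le\max_ld_l-\min_ld_l$.
\end{lemma}

\begin{proof}
Let $m=\min_ld_l\le0$ and $M=\max_ld_l\ge0$. Choose the numbers one at a time, keeping the current partial sum $s$ in $[m,M]$. The numbers not yet chosen have sum $-s$. If $s\le0$, one of them lies in $[0,M]$, and adding it to $s\in[m,0]$ gives a sum in $[m,M]$. If $s>0$, one of them lies in $[m,0)$, and adding it to $s\in(0,M]$ gives a sum in $[m,M]$.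
\end{proof}

\begin{proposition}\label{prop:diag}
Let $\kappa=\sqrt{3/2}$. For every $d\in\mathbb R^n$ with $\sum_ld_l=0$ there is a $\kappa\omega(d)$-controlled matrix $T\in M_n(\mathbb C)$ with $T+T^*=\operatorname{diag}(d)$.
\end{proposition}

\begin{proof}
We use induction on $n$. For $n=1$ we have $d=0$ and take $T=0$. Let $n\ge2$ and $\omega=\omega(d)$. It suffices to write some matrix unitarily equivalent to $\operatorname{diag}(d)$ as $T+T^*$ with $T$ a $\kappa\omega$-controlled matrix.

\emph{Even case, $n=2q$.} Put $d'_l=\frac12(d_{2l-1}+d_{2l})$ and $f_l=\frac12(d_{2l-1}-d_{2l})$ for $1\le l\le q$. By (a), $|f_l|\le\omega$, and by (c), $\sum_ld'_l=0$ and $\omega(d')\le\omega/2$. Applying \eqref{eq:rot} to each pair and reordering the basis as in Section~\ref{sec:halving}, we see that $\operatorname{diag}(d)$ is unitarily equivalent to $\begin{pmatrix}D'&F\\F&D'\end{pmatrix}$ with $D'=\operatorname{diag}(d')$, $F=\operatorname{diag}(f_1,\dots,f_q)$. By induction $D'=T'+T'^*$ with $T'$ a $\frac12\kappa\omega$-controlled matrix. Put $T=\begin{pmatrix}T'&F\\0&T'\end{pmatrix}$.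 Since $\|F\|\le\omega\le\kappa\omega$, Lemma~\ref{lem:doubling} with $K=0$ shows that $T$ is $\kappa\omega$-controlled.

\emph{Odd case, $n=2q+1\ge3$.} Lemma~\ref{lem:doubling} allows one extra basis vector, provided its diagonal entry is $0$. We produce such a vector from the last three entries of $d$, and for this they must include a number $\ge0$ and a number $\le0$. A cyclic shift, which changes neither $\omega$ by (b) nor the unitary class of $\operatorname{diag}(d)$, achieves this: if some $d_i$ is $0$, shift it to the last place; otherwise both signs occur because the sum is $0$, so some cyclically adjacent pair has opposite signs, and we shift it to the last two places.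

Let $D_3=\operatorname{diag}(d_{n-2},d_{n-1},d_n)$. Since $0$ is in the convex hull of its eigenvalues, say $0=\sum_it_id_{n-3+i}$ with $t_i\ge0$ and $\sum_it_i=1$, the unit vector $w=(\sqrt{t_1},\sqrt{t_2},\sqrt{t_3})^t$ has $\langle D_3w,w\rangle=0$. The compression of $D_3$ to $w^\perp$ is a self-adjoint $2\times2$ matrix with trace $\operatorname{tr}D_3$; diagonalize it and apply \eqref{eq:rot}. So $D_3$ is unitarily equivalent to
\[
\beta=\begin{pmatrix}d'_q&f_q&\xi\\f_q&d'_q&\eta\\\bar\xi&\bar\eta&0\end{pmatrix},\qquad d'_q=\tfrac12(d_{n-2}+d_{n-1}+d_n),\quad f_q\in\mathbb R,\quad \xi,\eta\in\mathbb C .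
\]
Let $\beta_+$ be the strictly upper triangular part of $\beta$. The Hilbert--Schmidt norm $\|\cdot\|_2$ is unitarily invariant and dominates the operator norm, and $\|\beta\|_2^2=2(d'_q)^2+2\|\beta_+\|_2^2$. Hence, by (a),
\[
\|\beta_+\|^2\le\|\beta_+\|_2^2\le\tfrac12\|D_3\|_2^2=\tfrac12\big(d_{n-2}^2+d_{n-1}^2+d_n^2\big)\le\tfrac32\omega^2=(\kappa\omega)^2 .
\]
For $l<q$ define $d'_l$ and $f_l$ as in the even case. Then $d'=(d'_1,\dots,d'_q)$ arises as in (c), from $q-1$ pairs and one triple, so $\sum_ld'_l=0$ and $\omega(d')\le\omega/2$. List the first vector of each of the $q$ blocks, then the second vector of each, then $w$. With $D'$ and $F$ as before and $\epsilon$ the last standard basis vector of $\mathbb C^q$, the matrix $\operatorname{diag}(d)$ is unitarily equivalent to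
\[
\begin{pmatrix}D'&F&\xi\epsilon\\F&D'&\eta\epsilon\\\bar\xi\epsilon^*&\bar\eta\epsilon^*&0\end{pmatrix}=T+T^*,\qquad T=\begin{pmatrix}T'&F&\xi\epsilon\\0&T'&\eta\epsilon\\0&0&0\end{pmatrix},
\]
where $T'$ is the $\frac12\kappa\omega$-controlled matrix with $T'+T'^*=D'$ given by induction. In the original order of the blocks, the matrix $N=T-(T'\oplus T'\oplus0)$ is the direct sum of the matrices $\begin{pmatrix}0&f_l\\0&0\end{pmatrix}$, $l<q$, and of $\beta_+$. So $\|N\|\le\kappa\omega$, and Lemma~\ref{lem:doubling} with $K=\mathbb C$ applies.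
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:matrix}]
List the eigenvalues of $B$ as in Lemma~\ref{lem:order}, so that $\omega(d)\le2\|B\|$. By Proposition~\ref{prop:diag} and a unitary change of basis, $B=T+T^*$ with $T$ a $c$-controlled matrix, $c=2\kappa\|B\|=\sqrt6\,\|B\|$. As $20\sqrt6<50$ and $50e<136$, Lemma~\ref{lem:bounds} gives both bounds. The second shows that $T$ has spectral radius $0$, so $T$ is nilpotent.
\end{proof}

\section{Type I algebras: a Borel choice of $T$}\label{sec:typeI}

We first record three consequences of the definition of $\tau$ in a finite von Neumann algebra $\mathcal M$.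
\begin{enumerate}
\item[(T1)] \emph{$\tau(x^*)=\tau(x)^*$ and $\|\tau(x)\|\le\|x\|$.} For each character $\chi$ of the abelian C*-algebra $\mathcal Z(\mathcal M)$, the functional $\chi\circ\tau$ is a state, so $\chi(\tau(x^*))=\overline{\chi(\tau(x))}$ and $|\chi(\tau(x))|\le\|x\|$.
\item[(T2)] \emph{On an $\ell^\infty$-sum $\bigoplus_i\mathcal M_i$ the trace is $\bigoplus_ix_i\mapsto\bigoplus_i\tau_i(x_i)$, and on $M_n(A)$ with $A$ abelian it is $(x_{ij})\mapsto(\frac1n\sum_ix_{ii})1$.} Both maps are positive, tracial and fix the center, so they equal $\tau$ by uniqueness. In the first case (T1) shows that the map is well defined; in the second, $\sum_{i,j}x_{ij}y_{ji}=\sum_{i,j}y_{ji}x_{ij}$ because $A$ is abelian.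
\item[(T3)] \emph{$\tau(cx)=c\,\tau(x)$ for central $c$.} For a central projection $c$ this is (T2) for $\mathcal M=c\mathcal M\oplus(1-c)\mathcal M$. The general case follows by (T1), since central projections span a norm-dense subspace of the center.
\end{enumerate}

An element $a\in M_n(A)$ is a function with values in $M_n(\mathbb C)$, and we would like to apply Theorem~\ref{thm:matrix} at each point. The matrix $T$ was built from choices of order and of eigenvectors that need not vary continuously with $B$. But a von Neumann algebra admits bounded Borel functions of its commuting elements, so a Borel choice is enough. We use two standard theorems.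

\emph{Kuratowski--Ryll-Nardzewski selection theorem.} Let $(X,\Sigma)$ be a measurable space, $Y$ a complete separable metric space, and $F$ a map from $X$ to the nonempty closed subsets of $Y$ such that $\{x:F(x)\cap U\ne\emptyset\}\in\Sigma$ for every open $U\subseteq Y$. Then there is a measurable map $\sigma:X\to Y$ with $\sigma(x)\in F(x)$ for all $x$.

\emph{Borel functional calculus.} Let $K$ be a compact metric space, $B_b(K)$ the C*-algebra of bounded Borel functions on $K$, and $\pi:C(K)\to B(H)$ a unital $*$-homomorphism. Integration against the spectral measure of $\pi$ extends $\pi$ to a $*$-homomorphism $\Phi:B_b(K)\to B(H)$, and each $\Phi(g)$ commutes with every operator that commutes with $\pi(C(K))$. So if $\pi$ takes values in a von Neumann algebra $A=A''$, then so does $\Phi$.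

\begin{proof}[Proof of Theorem~\ref{thm:typeI}]
If $a=0$ take $z=0$. Otherwise divide by $\|a\|$ and assume $\|a\|=1$. Write $a=\bigoplus_na_n$ as in \eqref{eq:typeI}; each $a_n$ is self-adjoint, has norm at most $1$, and has trace zero by (T2). If $a_n=z_n+z_n^*$ with $\|z_n^k\|\le(136/k)^k$ for all $n$ and $k$, then $z=\bigoplus_nz_n$ is bounded by $136$, lies in $\mathcal M$, and satisfies the same bounds; this is where the independence of the constants from $n$ is used. So let $\mathcal M=M_n(A)$ with $A\neq0$ abelian, and let $a=(a_{ij})$ be self-adjoint with $\|a\|\le1$ and $\sum_ia_{ii}=0$.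

\emph{Selection.} Let $K=\{B=B^*\in M_n(\mathbb C):\operatorname{tr}B=0,\ \|B\|\le1\}$ and
\[
\Gamma=\big\{(B,T)\in K\times M_n(\mathbb C):\ T+T^*=B,\ \|T^k\|\le(136/k)^k\text{ for all }k\ge1\big\}.
\]
The set $\Gamma$ is closed, and bounded by the condition for $k=1$, hence compact. Each fiber $F(B)=\{T:(B,T)\in\Gamma\}$ is closed, and nonempty by Theorem~\ref{thm:matrix}. For closed $C\subseteq M_n(\mathbb C)$, the set $\{B:F(B)\cap C\ne\emptyset\}$ is the projection of the compact set $\Gamma\cap(K\times C)$, so it is compact. An open set $U$ is a countable union of closed sets, so $\{B:F(B)\cap U\ne\emptyset\}$ is a countable union of compact sets, hence Borel. The selection theorem gives a Borel map $\sigma:K\to M_n(\mathbb C)$ with $\sigma(B)\in F(B)$ for all $B$, and $\|\sigma(B)\|\le136$.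

\emph{Substitution.} Identify $A=C(\Omega)$ with $\Omega$ compact Hausdorff. Then $a$ is a continuous function $\hat a:\Omega\to M_n(\mathbb C)$. Evaluation at a point is a $*$-homomorphism $M_n(A)\to M_n(\mathbb C)$, so $\hat a$ takes self-adjoint values of norm at most $1$, with trace zero; that is, $\hat a(\Omega)\subseteq K$. Extend the $*$-homomorphism $C(K)\to A$, $g\mapsto g\circ\hat a$, to $\Phi:B_b(K)\to A$, and let $\Phi_n:M_n(B_b(K))\to M_n(A)$ be $\Phi$ applied entrywise. The algebra $M_n(B_b(K))$ is the C*-algebra of bounded Borel maps $K\to M_n(\mathbb C)$ with the supremum norm, and $\Phi_n$ is a $*$-homomorphism, hence contractive. The inclusion $\iota(B)=B$ has continuous entries $\iota_{ij}$ with $\iota_{ij}\circ\hat a=a_{ij}$, so $\Phi_n(\iota)=a$. Put $z=\Phi_n(\sigma)$. Then $z+z^*=\Phi_n(\sigma+\sigma^*)=\Phi_n(\iota)=a$ and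
\[
\|z^k\|=\|\Phi_n(\sigma^k)\|\le\sup_{B\in K}\|\sigma(B)^k\|\le(136/k)^k .
\]
Finally, in the normalization $\|a\|=1$ we have $\|z^k\|^{1/k}\le136/k\to0$, so $z$ is quasinilpotent.
\end{proof}

\section{Arbitrary finite algebras}\label{sec:finite}

In Theorem~\ref{thm:finite}, (iii) implies (ii) because $\|z^k\|^{1/k}\le136\|a\|/k$.

\subsection*{The trace vanishes on quasinilpotents}
The trace is invariant under similarity and contractive, so it suffices to show that a quasinilpotent is similar, inside $\mathcal M$, to elements of arbitrarily small norm.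

\begin{proof}[Proof that \textup{(ii)} implies \textup{(i)}]
Let $z\in\mathcal M$ be quasinilpotent and $\varepsilon>0$. The series $h=\sum_{k\ge0}\varepsilon^{-2k}z^{*k}z^k$ converges in norm by the root test, and $h\ge1$. So $s=h^{1/2}$ is invertible in $\mathcal M$. Shifting the index gives $z^*hz=\varepsilon^2(h-1)\le\varepsilon^2h$, hence
\[
(szs^{-1})^*(szs^{-1})=s^{-1}z^*hz\,s^{-1}\le\varepsilon^2 .
\]
By traciality and (T1), $\|\tau(z)\|=\|\tau(szs^{-1})\|\le\varepsilon$. So $\tau(z)=0$, and $\tau(z+z^*)=\tau(z)+\tau(z)^*=0$.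
\end{proof}

\subsection*{Medians in a type II$_1$ algebra}
It remains to prove that (i) implies (iii). By (T2) and Theorem~\ref{thm:typeI} we may work in a nonzero algebra $\mathcal N$ of type II$_1$, with center $Z$. For projections $q,g\in\mathcal N$ write $q\sim g$ if $q=v^*v$ and $g=vv^*$ for some $v\in\mathcal N$, and $q\precsim g$ if $q\sim g'$ for a projection $g'\le g$. We use the following standard facts \cite[\S\S8.2, 8.4]{KR}.
\begin{enumerate}
\item[(F1)] $\tau$ is normal: it preserves suprema of bounded increasing nets of self-adjoint elements.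
\item[(F2)] For projections $q,g$: $\tau(q)\le\tau(g)$ implies $q\precsim g$, and $\tau(q)=\tau(g)$ implies $q\sim g$.
\item[(F3)] Every $h\in Z$ with $0\le h\le1$ equals $\tau(q)$ for some projection $q\in\mathcal N$.
\end{enumerate}
Together, (F2) and (F3) give:
\begin{enumerate}
\item[(F4)] If $g$ is a projection, $h\in Z$ and $0\le h\le\tau(g)$, there is a projection $p'\le g$ with $\tau(p')=h$. (Take $q$ with $\tau(q)=h$; then $q\sim p'\le g$ for some $p'$, and $\tau(p')=\tau(vv^*)=\tau(v^*v)=h$.)
\end{enumerate}

There are now no eigenvalues to list, but there is also no parity problem: by (F4) projections can be cut to any trace, whereas $M_3(\mathbb C)$ has no projection of normalized trace $\frac12$. So we can pair the upper half of the spectrum with the lower half. If $\alpha\le a\le\beta$ and $t$ is a median, the average of an operator between $t$ and $\beta$ and an operator between $\alpha$ and $t$ lies between $\frac{\alpha+t}2$ and $\frac{t+\beta}2$. The length of the interval is halved, and it takes over the role of $\omega$.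

When $Z=\mathbb C$, a median $t$ is the point at which the decreasing function $r\mapsto\tau(1_{(r,\infty)}(a))$ passes $\frac12$, and the upper half is $1_{(t,\infty)}(a)$ plus a piece of the eigenprojection at $t$. In general the median is a central element, and we locate it by bisection, carried out on pieces of the center.

\begin{lemma}[Median]\label{lem:median}
For $a=a^*\in\mathcal N$ there are a projection $p\in\mathcal N$ commuting with $a$ with $\tau(p)=\frac12$, and $t=t^*\in Z$, such that $ap\ge tp$ and $a(1-p)\le t(1-p)$.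
\end{lemma}

\begin{proof}
For $r\in\mathbb R$ let $q_r=1_{(r,\infty)}(a)$ and $c_r=1_{[1/2,\infty)}(\tau(q_r))$, a central projection. By the spectral theorem,
\begin{equation}\label{eq:spec}
aq_r\ge rq_r,\quad a(1-q_r)\le r(1-q_r),\quad \tau(q_r)c_r\ge\tfrac12c_r,\quad\tau(q_r)(1-c_r)\le\tfrac12(1-c_r).
\end{equation}
The $q_r$ decrease in $r$, hence so do the $\tau(q_r)$. So do the $c_r$: if $r<r'$ and $\xi$ were a unit vector in the range of $c_{r'}(1-c_r)$, then $\frac12\le\langle\tau(q_{r'})\xi,\xi\rangle\le\langle\tau(q_r)\xi,\xi\rangle<\frac12$, the last inequality because the spectral measure of $\tau(q_r)$ at $\xi$ is concentrated on $(-\infty,\frac12)$. Also $c_r=1$ for $r<-\|a\|$ and $c_r=0$ for $r\ge\|a\|$.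

For $j\ge0$ and $k\in\mathbb Z$ put $d_{j,k}=c_{k2^{-j}}-c_{(k+1)2^{-j}}$; this is the part of the center on which the median lies between $k2^{-j}$ and $(k+1)2^{-j}$. For fixed $j$ these are mutually orthogonal central projections, finitely many are nonzero, their sum telescopes to $1$, and $d_{j,k}=d_{j+1,2k}+d_{j+1,2k+1}$. Put
\[
t_j=\sum_kk2^{-j}d_{j,k},\qquad P_j=\sum_kd_{j,k}\,q_{k2^{-j}},\qquad Q_j=\sum_kd_{j,k}\,q_{(k+1)2^{-j}} .
\]
The $P_j,Q_j$ are projections commuting with $a$, and $Q_j\le P_j$. In passing from $j$ to $j+1$, on $d_{j+1,2k}$ the left endpoint $k2^{-j}$ is kept and the right endpoint decreases by $2^{-j-1}$; on $d_{j+1,2k+1}$ the right endpoint is kept and the left endpoint increases by $2^{-j-1}$. Hence $t_j\le t_{j+1}\le t_j+2^{-j-1}$, $P_{j+1}\le P_j$ and $Q_{j+1}\ge Q_j$, and $t_j$ converges in norm to some $t=t^*\in Z$. Since $d_{j,k}\le c_{k2^{-j}}$ and $d_{j,k}\le1-c_{(k+1)2^{-j}}$, the inequalities \eqref{eq:spec} and (T3) give, on summing over $k$,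
\[
\tau(P_j)\ge\tfrac12\ge\tau(Q_j),\qquad aP_j\ge t_jP_j,\qquad a(1-Q_j)\le(t_j+2^{-j})(1-Q_j).
\]

Let $p_+=\inf_jP_j$ and $p_-=\sup_jQ_j$. They are strong limits of monotone sequences, so they commute with $a$, and $p_-\le p_+$ because $Q_i\le Q_m\le P_m\le P_j$ for $m=\max(i,j)$. By (F1), applied to $Q_j$ and to $1-P_j$, we have $\tau(p_+)\ge\frac12\ge\tau(p_-)$. Compressing the last two inequalities above by $p_+\le P_j$ and by $1-p_-\le1-Q_j$ and letting $j\to\infty$ gives
\begin{equation}\label{eq:pm}
(a-t)p_+\ge0,\qquad(a-t)(1-p_-)\le0 .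
\end{equation}
The projection $g=p_+-p_-$ commutes with $a$ and lies under both $p_+$ and $1-p_-$, so $(a-t)g$ is both positive and negative: $ag=tg$. Since $0\le\frac12-\tau(p_-)\le\tau(g)$, (F4) gives a projection $p'\le g$ with $\tau(p')=\frac12-\tau(p_-)$. Put $p=p_-+p'$, so $\tau(p)=\frac12$. From $ap'=agp'=tp'$ and its adjoint, $p'$ commutes with $a$, hence so does $p$. Finally $p\le p_+$ and $1-p\le1-p_-$, so compressing \eqref{eq:pm} gives $(a-t)p\ge0$ and $(a-t)(1-p)\le0$.
\end{proof}

\begin{lemma}[Halving]\label{lem:halving}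
Let $a=a^*\in\mathcal N$ with $\tau(a)=0$ and $\alpha\le a\le\beta$, where $\alpha,\beta\in Z$ are self-adjoint and $\beta-\alpha\le2c$ for a scalar $c\ge0$. There are a type II$_1$ algebra $\mathcal N'$, a $*$-isomorphism $\theta:M_2(\mathcal N')\to\mathcal N$ and self-adjoint $a',f\in\mathcal N'$ with
\[
a=\theta\begin{pmatrix}a'&f\\f&a'\end{pmatrix},\qquad\|f\|\le c,\qquad\|a'\|\le c,\qquad\tau_{\mathcal N'}(a')=0,
\]
and $\alpha'\le a'\le\beta'$ for some self-adjoint central $\alpha',\beta'\in\mathcal N'$ with $\beta'-\alpha'\le c$.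
\end{lemma}

\begin{proof}
Take $p$ and $t$ from Lemma~\ref{lem:median}. Since $\tau(p)=\tau(1-p)$, (F2) gives $u\in\mathcal N$ with $u^*u=p$ and $uu^*=1-p$. Let $\mathcal N'=p\mathcal Np$, $u_1=p$, $u_2=u$. Then $u_i^*u_j=\delta_{ij}p$ and $u_1u_1^*+u_2u_2^*=1$, so $\theta_0(x_{ij})=\sum_{i,j}u_ix_{ij}u_j^*$ is a $*$-isomorphism $M_2(\mathcal N')\to\mathcal N$ with inverse $m\mapsto(u_i^*mu_j)$.

The von Neumann algebra $\mathcal N'$ is of type II$_1$. It is finite: if $v\in\mathcal N'$ and $v^*v=p$, then $v+1-p$ is an isometry in $\mathcal N$, hence unitary, so $vv^*=p$. An abelian projection $q$ of $\mathcal N'$ has $q\mathcal Nq=q\mathcal N'q$ commutative, so $q=0$. The center of $M_2(\mathcal N')$ consists of the $\operatorname{diag}(h,h)$ with $h$ central in $\mathcal N'$; comparing upper left corners under $\theta_0$ shows that $\mathcal N'$ has center $Zp$. The map $x\mapsto2\tau(x)p$ is positive and tracial on $\mathcal N'$, and by (T3) it sends $hp$ to $2h\tau(p)p=hp$ for $h\in Z$. So it is $\tau_{\mathcal N'}$.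

As $p$ commutes with $a$, we have $a=\theta_0(\operatorname{diag}(x,y))$ with $x=ap$ and $y=u^*au$. By \eqref{eq:rot}, the required form holds with $\theta(m)=\theta_0(WmW)$, $a'=\frac{x+y}2$, $f=\frac{x-y}2$. Lemma~\ref{lem:median} and $a\le\beta$ give $tp\le x\le\beta p$. Conjugating $\alpha(1-p)\le a(1-p)\le t(1-p)$ by $u$ gives $\alpha p\le y\le tp$. Therefore $0\le f\le\frac{\beta-\alpha}2p$, so $\|f\|\le c$, and $\alpha'\le a'\le\beta'$ with $\alpha'=\frac{\alpha+t}2p$, $\beta'=\frac{t+\beta}2p$, $\beta'-\alpha'=\frac{\beta-\alpha}2p\le c$. Moreover $\tau(a')=\frac12\big(\tau(ap)+\tau(auu^*)\big)=\frac12\tau(a)=0$, so $\tau_{\mathcal N'}(a')=0$. Applying $\tau_{\mathcal N'}$ to $\alpha'\le a'\le\beta'$ gives $\alpha'\le0\le\beta'$. Hence $a'\le\beta'\le\beta'-\alpha'\le c$ and $-a'\le-\alpha'\le\beta'-\alpha'\le c$.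
\end{proof}

The hypothesis $\tau(a)=0$ was used only in the last lines: the interval is halved for every $a$, but the trace condition keeps $0$ inside it and so makes $a'$ small in norm.

\begin{proof}[Proof that \textup{(i)} implies \textup{(iii)}]
Let $a=a^*\in\mathcal N$ with $\tau(a)=0$, and put $c_s=2^{-s}\|a\|$. Start with $\mathcal N_0=\mathcal N$, $a_0=a$ and the interval from $-\|a\|$ to $\|a\|$, of length $2c_0$. Lemma~\ref{lem:halving}, applied to $a_{s-1}$ with $c=c_{s-1}$, produces an interval of length at most $c_{s-1}=2c_s$, so it can be iterated. We obtain type II$_1$ algebras $\mathcal N_s$, $*$-isomorphisms $\theta_s:M_2(\mathcal N_s)\to\mathcal N_{s-1}$ and self-adjoint $a_s,f_s\in\mathcal N_s$ with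
\[
a_{s-1}=\theta_s\begin{pmatrix}a_s&f_s\\f_s&a_s\end{pmatrix},\qquad\|a_s\|\le c_{s-1},\qquad\|f_s\|\le c_{s-1}\qquad(s\ge1).
\]
Unlike the matrix recursion this one never ends, so we stop it at depth $S$, discard the small remainder $a_S$, and let $S\to\infty$. For $S\ge1$ define $z^{(S)}_s\in\mathcal N_s$ by
\[
z_S^{(S)}=0,\qquad z^{(S)}_{s-1}=\theta_s\begin{pmatrix}z^{(S)}_s&f_s\\0&z^{(S)}_s\end{pmatrix}\quad(1\le s\le S).
\]
By downward induction on $s$, the element $z_s^{(S)}$ is $c_s$-controlled: this holds for $s=S$, and Lemma~\ref{lem:doubling} with $K=0$ passes from $s$ to $s-1$, because $c_s=\frac12c_{s-1}$ and $\|f_s\|\le c_{s-1}$. By Lemma~\ref{lem:bounds}, $\|(z_0^{(S)})^k\|\le(20e\|a\|/k)^k\le(136\|a\|/k)^k$.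

Let $x_s=z_s^{(S)}+z_s^{(S)*}-a_s$ and $y_s=z_s^{(S+1)}-z_s^{(S)}$ for $0\le s\le S$. The off-diagonal entries cancel, so $x_{s-1}=\theta_s(\operatorname{diag}(x_s,x_s))$ and $y_{s-1}=\theta_s(\operatorname{diag}(y_s,y_s))$, and the norms $\|x_s\|$, $\|y_s\|$ do not depend on $s$. At $s=S$ we have $x_S=-a_S$ and $y_S=\theta_{S+1}\begin{pmatrix}0&f_{S+1}\\0&0\end{pmatrix}$. Hence
\[
\|z_0^{(S)}+z_0^{(S)*}-a\|=\|a_S\|\le c_{S-1},\qquad\|z_0^{(S+1)}-z_0^{(S)}\|=\|f_{S+1}\|\le c_S .
\]
So $z_0^{(S)}$ converges in norm to some $z\in\mathcal N$ with $z+z^*=a$, and the bounds on the powers pass to the limit.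

For a general finite $\mathcal M$, write $a=a_{\mathrm I}\oplus a_{\mathrm{II}}$ along the type decomposition. Both parts have trace zero and norm at most $\|a\|$, and the direct sum of the two solutions satisfies (iii). This completes the proof of Theorem~\ref{thm:finite}.
\end{proof}

\section{The rate of decay}\label{sec:rate}

For a rank-one projection shifted to have trace zero, certain matrix coefficients of the powers of $T$ are the same for every nilpotent solution $T$. The reason is that $T^*$ is then a rank-one perturbation of $-T-\frac1n$, and both characteristic polynomials are known.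

\begin{lemma}\label{lem:moments}
Let $v\in\mathbb C^n$ be a unit vector and $T\in M_n(\mathbb C)$ a nilpotent matrix with $T+T^*=vv^*-\frac1n$. Then $v^*T^kv=\binom n{k+1}n^{-k-1}$ for all $k\ge0$.
\end{lemma}

\begin{proof}
For $\zeta\in\mathbb C$ the hypothesis gives $(1+\frac\zeta n)+\zeta T^*=(1-\zeta T)+\zeta vv^*$. The left side has determinant $(1+\frac\zeta n)^n$, because $T^*$ is nilpotent. On the right, $L=1-\zeta T$ has determinant $1$ and inverse $\sum_k\zeta^kT^k$, a finite sum. A matrix $G$ of rank at most one satisfies $\det(1+G)=1+\operatorname{tr}G$, so $\det(L+\zeta vv^*)=\det L\cdot\det(1+\zeta L^{-1}vv^*)=1+\zeta\,v^*L^{-1}v$. Thus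
\[
\Big(1+\frac\zeta n\Big)^n=1+\sum_{k\ge0}\zeta^{k+1}\,v^*T^kv ,
\]
and we compare coefficients.
\end{proof}

In particular $v^*T^{n-1}v=n^{-n}\ne0$, so $T$ has the largest possible order of nilpotency.

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
Each $P_n-\frac1n$ has trace zero, so $\tau(a)=0$ by (T2). It is $0$ for $n=1$ and has eigenvalues $1-\frac1n$ and $-\frac1n$ for $n\ge2$, so $\|a\|=\sup_n(1-\frac1n)=1$. Let $z=\bigoplus_nT_n$ be quasinilpotent with $z+z^*=a$. From $\|T_n^k\|\le\|z^k\|$, each $T_n$ has spectral radius $0$ and is nilpotent. Write $P_n=vv^*$ with $v$ a unit vector. By Lemma~\ref{lem:moments}, for all $n$ and $k$,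
\[
\|z^k\|\ge|v^*T_n^kv|=\binom n{k+1}n^{-k-1}=\frac1{(k+1)!}\prod_{j=0}^k\Big(1-\frac jn\Big),
\]
and letting $n\to\infty$ gives $\|z^k\|\ge\frac1{(k+1)!}$. So $z$ is not nilpotent. By Stirling's formula $((k+1)!)^{1/k}/k\to1/e$, so $\liminf_kk\,\|z^k\|^{1/k}\ge e$, and $\|z^k\|^{1/k}$ is not $o(1/k)$.
\end{proof}

All rank-one projections in $M_n(\mathbb C)$ are unitarily equivalent, so Example~\ref{ex:rankone} gives, for the element $a$ of Theorem~\ref{thm:rate}, a solution $z$ with $\frac1{(k+1)!}\le\|z^k\|\le\frac1{k!}$ for all $k$.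

\begin{thebibliography}{9}

\bibitem{DFS}
Ken Dykema, Junsheng Fang and Anna Skripka,
\emph{Upper triangular Toeplitz matrices and real parts of quasinilpotent operators},
arXiv:1206.5080 (2012).

\bibitem{KR}
Kadison and Ringrose,
\emph{Fundamentals of the Theory of Operator Algebras} II.

\end{thebibliography}
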